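\title{The space $[0,\omega_1]$ is not an absolute $F$-valued retract for any weight-preserving functor of functionals}

\begin{abstract}
Let $F$ be a functor that assigns to each compact Hausdorff space $X$ a compact space $FX$ of real functionals on $C(X)$ containing the Dirac functionals. The space $X$ is an absolute $F$-valued retract if the Dirac embedding $X\to FX$ extends continuously over every compact space containing $X$. Banakh and Radul asked whether every compact space has this property for some weight-preserving $F$, and in particular for the functor $\mathrm{Lip}_3$ of $3$-Lipschitz functionals. We show that both answers are negative: the ordinal space $[0,\omega_1]$ is not an absolute $F$-valued retract for any weight-preserving $F$. The proof identifies weight preservation with uniform continuity of the functionals on bounded sets and then applies a lemma on interlacing tuples of ordinals. We also determine which ordinal segments are such retracts and show that $3$ is the exact Lipschitz constant at which the countable chain condition stops being necessary.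
\end{abstract}

\section{Functional-valued retractions and the problem}

Throughout, \emph{compact} means nonempty compact Hausdorff, and $I=[0,1]$. For a compact space $X$, let $C(X)$ be the Banach space of continuous real functions on $X$ with the norm $\|\varphi\|=\sup_{x\in X}|\varphi(x)|$, and let $c_X$ be the constant function with value $c\in\mathbb{R}$.

A \emph{functional} on $C(X)$ is an arbitrary map $\mu:C(X)\to\mathbb{R}$; neither linearity nor continuity is assumed. All functionals form the space $\overline{V}X=\mathbb{R}^{C(X)}$ with the product topology. Thus a map $r$ from a space $Y$ to $\overline{V}X$ is continuous exactly when $y\mapsto r(y)(\varphi)$ is continuous for each $\varphi\in C(X)$. A continuous map $f:X\to Y$ of compact spaces induces the continuous map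
\[
\overline{V}f:\overline{V}X\to\overline{V}Y,\qquad \overline{V}f(\mu)(\psi)=\mu(\psi\circ f),
\]
and $\overline{V}(g\circ f)=\overline{V}g\circ\overline{V}f$. A point $x\in X$ gives the Dirac functional $\delta_X(x):\varphi\mapsto\varphi(x)$. The map $\delta_X:X\to\overline{V}X$ is a topological embedding, and $\overline{V}f(\delta_X(x))=\delta_Y(f(x))$.

A \emph{subfunctor} $F\subset\overline{V}$ assigns to each compact $X$ a compact subspace $FX\subset\overline{V}X$ with $\delta_X(X)\subset FX$, in such a way that $\overline{V}f(FX)\subset FY$ for every continuous $f:X\to Y$; we put $Ff=\overline{V}f|FX$. The smallest subfunctor is $X\mapsto\delta_X(X)$. For real $k\ge1$, the subfunctor of \emph{$k$-Lipschitz functionals} is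
\[
\mathrm{Lip}_kX=\bigl\{\mu\in\overline{V}X:\ \mu(c_X)=c\ \ (c\in\mathbb{R}),\quad |\mu(\varphi)-\mu(\psi)|\le k\|\varphi-\psi\|\ \ (\varphi,\psi\in C(X))\bigr\}.
\]
It is closed in the compact product $\prod_{\varphi}[-k\|\varphi\|,k\|\varphi\|]$, it contains the Dirac functionals because $k\ge1$, and it is preserved by $\overline{V}f$ because $\psi\mapsto\psi\circ f$ sends constants to constants and does not increase distances.

\begin{definition}
Let $X\subset Y$ be compact spaces. An \emph{$F$-valued retraction} of $Y$ onto $X$ is a continuous map $r:Y\to FX$ with $r(x)=\delta_X(x)$ for all $x\in X$. A compact space $X$ is an \emph{absolute $F$-valued retract} if an $F$-valued retraction of $Y$ onto $X$ exists for every embedding $X\subset Y$ into a compact space $Y$.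
\end{definition}

For the smallest subfunctor this is the notion of an absolute retract. A larger $F$ allows a point of $Y$ to be sent to a ``generalized point'' of $X$, and if $FX\subset GX$ for all $X$, every absolute $F$-valued retract is an absolute $G$-valued retract. For example, $X=\{0,1\}$ is not a retract of the connected space $I$, but $r(t)(\varphi)=(1-t)\varphi(0)+t\varphi(1)$ is a $\mathrm{Lip}_1$-valued retraction of $I$ onto $X$.

It is useful to read $r$ as an extension operator. Put $u(\varphi)(y)=r(y)(\varphi)$. Continuity of $r$ says that $u$ maps $C(X)$ into $C(Y)$, the condition $r|X=\delta_X$ says that $u(\varphi)$ extends $\varphi$, and the condition $r(y)\in FX$ restricts how $u(\varphi)$ depends on $\varphi$. For $F=\mathrm{Lip}_k$ it says that $u(c_X)=c_Y$ and $\|u(\varphi)-u(\psi)\|\le k\|\varphi-\psi\|$. If no dependence on $\varphi$ is required, Tietze's theorem does everything.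

\begin{proposition}\label{prop:W}
Let $WX=\{\mu\in\overline{V}X:\mu(\varphi)\in[\min\varphi,\max\varphi]\text{ for all }\varphi\in C(X)\}$. Then $W$ is a subfunctor of $\overline{V}$, and every compact space is an absolute $W$-valued retract.
\end{proposition}

\begin{proof}
The space $WX=\prod_{\varphi}[\min\varphi,\max\varphi]$ is compact and contains $\delta_X(X)$. For $f:X\to Y$, $\mu\in WX$ and $\psi\in C(Y)$, the number $\overline{V}f(\mu)(\psi)=\mu(\psi\circ f)$ lies in $[\min(\psi\circ f),\max(\psi\circ f)]\subset[\min\psi,\max\psi]$, so $W$ is a subfunctor. Given $X\subset Y$, choose for each $\varphi\in C(X)$ a continuous extension $u(\varphi):Y\to[\min\varphi,\max\varphi]$ by Tietze's theorem, and put $r(y)(\varphi)=u(\varphi)(y)$.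
\end{proof}

The functor $W$ succeeds because it is enormous: already for a two-point space $X$, the space $WX$ is a product of uncountably many nondegenerate intervals, one for each nonconstant $\varphi$. To make the question meaningful one bounds the size of $FX$. The \emph{weight} $w(X)$ is the least cardinality of a base of the topology of $X$, and $F$ is \emph{weight-preserving} if $w(FX)=w(X)$ for every infinite compact $X$. The following problem was posed by Banakh and Radul \cite{BR}.

\medskip
\noindent\textbf{Problem.} \emph{\textup{(1)} Is there a weight-preserving subfunctor $F\subset\overline{V}$ such that every compact space is an absolute $F$-valued retract? \textup{(2)} Is every compact space an absolute $\mathrm{Lip}_3$-valued retract?}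
\medskip

The simplest cases suggest a positive answer and single out the constant $3$. Recall that a space is \emph{ccc} if every family of pairwise disjoint nonempty open sets is countable. For an infinite discrete space $\Gamma$, let $A(\Gamma)=\Gamma\cup\{\infty\}$ be its one-point compactification; it is not ccc when $\Gamma$ is uncountable, since the points of $\Gamma$ are isolated.

\begin{theorem}\label{thm:three}
\begin{itemize}
\item[(i)] Every metrizable compact space is an absolute $\mathrm{Lip}_1$-valued retract.
\item[(ii)] If $X$ is an absolute $\mathrm{Lip}_k$-valued retract with $k<3$, then $X$ is ccc.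
\item[(iii)] For every infinite discrete space $\Gamma$, the space $A(\Gamma)$ is an absolute $\mathrm{Lip}_3$-valued retract.
\end{itemize}
\end{theorem}

So below $3$ there is an obstruction, and at $k=3$ it disappears for the simplest spaces that are not ccc. One might guess that $3$ always suffices, or at least that a larger constant or a larger weight-preserving functor does. This is false. The space $[0,\omega_1]$ of ordinals up to the first uncountable ordinal, with the order topology, has the same weight $\omega_1$ as $A(\omega_1)$ and also has uncountably many isolated points, but it behaves differently.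

\begin{theorem}\label{thm:main}
The compact space $[0,\omega_1]$ is not an absolute $F$-valued retract for any weight-preserving subfunctor $F\subset\overline{V}$. In particular, it is not an absolute $\mathrm{Lip}_k$-valued retract for any real $k\ge1$.
\end{theorem}

Both parts of the problem therefore have a negative answer, even if $F$ is allowed to depend on the space. By Theorem~\ref{thm:three}(i), the weight $\omega_1$ of the counterexample is the least possible, and by Proposition~\ref{prop:W}, weight preservation cannot be dropped from question (1).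

The proof has two independent parts. The first turns the cardinal condition on $F$ into an analytic one.

\begin{theorem}\label{thm:weight}
For a subfunctor $F\subset\overline{V}$ the following are equivalent:
\begin{itemize}
\item[(i)] $F$ is weight-preserving;
\item[(ii)] $FZ$ is metrizable for every metrizable compact $Z$;
\item[(iii)] for all $M,\varepsilon>0$ there is $\delta>0$ such that for every compact $X$, every $\mu\in FX$ and all $\varphi,\psi\in C(X)$ with $\|\varphi\|,\|\psi\|\le M$ and $\|\varphi-\psi\|\le\delta$ we have $|\mu(\varphi)-\mu(\psi)|\le\varepsilon$.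
\end{itemize}
In particular, every $\mathrm{Lip}_k$ is weight-preserving.
\end{theorem}

The second part finds the obstruction in the order structure of $C(X)$. We order $C(X)$ pointwise. A transfinite sequence $(e_\xi)$ in $C(X)$ is \emph{strictly decreasing} if $e_\xi\ge e_\zeta$ and $e_\xi\ne e_\zeta$ whenever $\xi<\zeta$; it is \emph{strictly monotone} if $(e_\xi)$ or $(-e_\xi)$ is strictly decreasing.

\begin{theorem}\label{thm:obstruction}
Let $\lambda$ be an infinite cardinal and $X$ a compact space with $w(X)\le2^\lambda$. Suppose that $C(X)$ contains a strictly monotone sequence of length $\lambda^+$. Then $X$ is not an absolute $F$-valued retract for any subfunctor $F\subset\overline{V}$ satisfying the equivalent conditions of Theorem~\ref{thm:weight}.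
\end{theorem}

Section~\ref{sec:cubes} reduces the definition to Tychonoff cubes. Sections~\ref{sec:three} and~\ref{sec:weight} prove Theorems~\ref{thm:three} and~\ref{thm:weight}. Section~\ref{sec:idea} works out the smallest case of the obstruction on $[0,\omega_1]$, Section~\ref{sec:lemma} proves the combinatorial lemma behind it, and Section~\ref{sec:proof} proves Theorems~\ref{thm:obstruction} and~\ref{thm:main} and classifies the ordinal segments.

\section{Standard facts and reduction to cubes}\label{sec:cubes}

We use the following textbook facts.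
\begin{itemize}
\item[(F1)] (Tietze.) If $X\subset Y$ are compact, every continuous $\varphi:X\to[a,b]$ extends to a continuous map $Y\to[a,b]$.
\item[(F2)] If $\tau$ is an infinite cardinal and $X$ is compact with $w(X)\le\tau$, then $X$ embeds in $I^\tau$. The spaces $I^\tau$ and $\mathbb{R}^\tau$ have weight $\tau$, and weight does not increase on passing to a subspace. A compact space is metrizable if and only if its weight is countable.
\item[(F3)] (Hewitt--Marczewski--Pondiczery.) If $\lambda$ is infinite and $\tau\le2^\lambda$, then $I^\tau$ has a dense subset of cardinality at most $\lambda$.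
\item[(F4)] Every cube $I^\tau$ is ccc.
\item[(F5)] For infinite compact $X$, the space $C(X)$ has a norm-dense subset of cardinality $w(X)$. For metrizable compact $K$, the space $C(K)$ is separable.
\item[(F6)] (Dugundji.) If $X$ is a nonempty closed subset of a compact metric space $Q$, there is a linear operator $v:C(X)\to C(Q)$ with $v(\varphi)|X=\varphi$, $v(1_X)=1_Q$, and $v(\varphi)\ge0$ whenever $\varphi\ge0$.
\item[(F7)] For infinite $\lambda$, the successor cardinal $\kappa=\lambda^+$ is regular and uncountable: a set of at most $\lambda$ ordinals below $\kappa$ has supremum below $\kappa$. Hence, if $\kappa$ is a countable union of sets, one of them is cofinal (unbounded), and a cofinal subset of $\kappa$ has order type $\kappa$.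
\end{itemize}

The definition of an absolute $F$-valued retract quantifies over all embeddings, but a single cube is enough.

\begin{lemma}\label{lem:cube}
A compact space $X$ is an absolute $F$-valued retract if and only if, for some embedding $X\subset I^\tau$, there is an $F$-valued retraction of $I^\tau$ onto $X$.
\end{lemma}

\begin{proof}
Necessity follows from (F2). Conversely, let $j:X\to I^\tau$ be an embedding and $r_0:I^\tau\to FX$ a continuous map with $r_0\circ j=\delta_X$. Given $X\subset Y$, extend each coordinate of $j$ over $Y$ by (F1) to obtain a continuous $g:Y\to I^\tau$ with $g|X=j$. Then $r_0\circ g$ is an $F$-valued retraction of $Y$ onto $X$.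
\end{proof}

\begin{lemma}\label{lem:retract}
If $X$ is an absolute $F$-valued retract and $\rho:X\to A$ is a retraction onto a subspace $A\subset X$, then $A$ is an absolute $F$-valued retract.
\end{lemma}

\begin{proof}
Embed $X$ in a cube $I^\tau$ and take an $F$-valued retraction $r:I^\tau\to FX$. The map $F\rho\circ r:I^\tau\to FA$ sends $a\in A$ to $F\rho(\delta_X(a))=\delta_A(\rho(a))=\delta_A(a)$. Apply Lemma~\ref{lem:cube}.
\end{proof}

A cube is small in the sense of (F3), whereas $X$ need not have a small dense subset. The next lemma transports the smallness of the cube to $FX$: a few functionals from $FX$ detect all distances in $C(X)$. It is the only consequence of the retraction that the proof of Theorem~\ref{thm:obstruction} uses.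

\begin{lemma}\label{lem:norming}
Let $\lambda$ be an infinite cardinal and let $X$ be an absolute $F$-valued retract with $w(X)\le2^\lambda$. Then there is a family $(\mu_i)_{i\in J}$ in $FX$ with $|J|\le\lambda$ such that
\begin{equation}\label{eq:norming}
\sup_{i\in J}|\mu_i(\varphi)-\mu_i(\psi)|\ge\|\varphi-\psi\|\qquad\text{for all }\varphi,\psi\in C(X).
\end{equation}
\end{lemma}

\begin{proof}
Embed $X$ in $Y=I^{2^\lambda}$ by (F2), let $r:Y\to FX$ be an $F$-valued retraction, let $J\subset Y$ be dense with $|J|\le\lambda$ by (F3), and put $\mu_y=r(y)$ for $y\in J$. The function $y\mapsto|r(y)(\varphi)-r(y)(\psi)|$ is continuous on $Y$, so its supremum over $J$ equals its supremum over $Y$. On $X$ the function equals $|\varphi-\psi|$, so that supremum is at least $\|\varphi-\psi\|$.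
\end{proof}

\section{Metrizable spaces, the countable chain condition, and the constant $3$}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:three}(i)]
Embed $X$ in $Q=I^\omega$, take $v$ as in (F6), and put $r(y)(\varphi)=v(\varphi)(y)$ for $y\in Q$. Linearity and $v(1_X)=1_Q$ give $r(y)(c_X)=c$. Applying positivity to $\|\varphi\|1_X\pm\varphi\ge0$ gives $\|v(\varphi)\|\le\|\varphi\|$, so the linear functional $r(y)$ is $1$-Lipschitz. Thus $r$ is a $\mathrm{Lip}_1$-valued retraction of $Q$ onto $X$, and Lemma~\ref{lem:cube} applies.
\end{proof}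

For (ii), suppose that $X$ has uncountably many disjoint open sets $V_s$, with points $x_s\in V_s$ and bump functions $\varphi_s$ supported in $V_s$. Near $x_s$ the functional $r(y)$ imitates $\delta_X(x_s)$ on any finitely many test functions attached to $s$. In a ccc space $Y$, two such neighborhoods meet, so one functional imitates $\delta_X(x_s)$ on the tests for $s$ and $\delta_X(x_t)$ on the tests for $t$. We want a test $\psi$ for $s$ and a test $\chi$ for $t$ with $\psi(x_s)-\chi(x_t)$ large compared with $\|\psi-\chi\|$. The choice $\psi=2\varphi_s$, $\chi=-2\varphi_t$ gives the ratio $4/2$. Since $\psi-\chi$ takes values in $[0,2]$, adding $1$ to $\chi$ centers the difference, and the ratio improves to $3/1$.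

\begin{proof}[Proof of Theorem~\ref{thm:three}(ii)]
Let $X$ be an absolute $\mathrm{Lip}_k$-valued retract that is not ccc; we show that $k\ge3$. Let $(V_s)_{s\in S}$ be an uncountable family of pairwise disjoint nonempty open subsets of $X$. Pick $x_s\in V_s$ and, by (F1) applied to $\{x_s\}\cup(X\setminus V_s)$, a continuous $\varphi_s:X\to I$ with $\varphi_s(x_s)=1$ and $\varphi_s=0$ off $V_s$. Embed $X$ in $Y=I^\tau$ and let $r:Y\to\mathrm{Lip}_kX$ be a retraction. Fix $\varepsilon>0$. The set
\[
U_s=\{y\in Y:\ r(y)(2\varphi_s)>2-\varepsilon,\ \ r(y)(1-2\varphi_s)<-1+\varepsilon\}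
\]
is open and contains $x_s$, where the two values are $2$ and $-1$. By (F4) there are $s\ne t$ and $y\in U_s\cap U_t$. Since $V_s\cap V_t=\emptyset$, at each point at most one of $\varphi_s,\varphi_t$ is nonzero, so $0\le\varphi_s+\varphi_t\le1$ and $\|2\varphi_s-(1-2\varphi_t)\|=\|2(\varphi_s+\varphi_t)-1\|\le1$. Therefore
\[
k\ \ge\ r(y)(2\varphi_s)-r(y)(1-2\varphi_t)\ >\ 3-2\varepsilon .
\]
As $\varepsilon>0$ is arbitrary, $k\ge3$.
\end{proof}

For (iii), let $X=A(\Gamma)\subset Y$. A function $\varphi$ on $X$ is continuous exactly when, with $c=\varphi(\infty)$, the set $\{\gamma\in\Gamma:|\varphi(\gamma)-c|\ge\eta\}$ is finite for each $\eta>0$. Extend each indicator $\mathbf{1}_{\{\gamma\}}\in C(X)$ to a continuous $h_\gamma:Y\to I$ by (F1). The linear formula $c+\sum_\gamma(\varphi(\gamma)-c)h_\gamma(y)$ is correct on $X$, but off $X$ the supports of the $h_\gamma$ may overlap and the sum is out of control. We replace the sum of the positive terms by their supremum and the sum of the negative terms by their infimum. Write $t^+=\max(t,0)$ and $t^-=\max(-t,0)$.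

\begin{proof}[Proof of Theorem~\ref{thm:three}(iii)]
For $\varphi\in C(X)$, $c=\varphi(\infty)$ and $y\in Y$ put
\[
p_\varphi(y)=\sup_{\gamma\in\Gamma}\bigl(c+(\varphi(\gamma)-c)^+h_\gamma(y)\bigr),\qquad
q_\varphi(y)=\inf_{\gamma\in\Gamma}\bigl(c-(\varphi(\gamma)-c)^-h_\gamma(y)\bigr),
\]
and $r(y)(\varphi)=p_\varphi(y)+q_\varphi(y)-c$.

\emph{Each $r(y)$ lies in $\mathrm{Lip}_3X$.} With $h=h_\gamma(y)\in[0,1]$,
\[
c+(\varphi(\gamma)-c)^+h=\max\bigl(c,\,(1-h)c+h\varphi(\gamma)\bigr),\qquad
c-(\varphi(\gamma)-c)^-h=\min\bigl(c,\,(1-h)c+h\varphi(\gamma)\bigr).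
\]
The numbers $c=\varphi(\infty)$ and $(1-h)\varphi(\infty)+h\varphi(\gamma)$ lie in $[\min\varphi,\max\varphi]$ and are $1$-Lipschitz functions of $\varphi$. A finite supremum or infimum of $1$-Lipschitz functions is $1$-Lipschitz, so $p_\varphi(y)$ and $q_\varphi(y)$ are $1$-Lipschitz in $\varphi$, and $r(y)$, a signed sum of three such terms, is $3$-Lipschitz. For $\varphi=c_X$ we get $p_\varphi=q_\varphi=c$, so $r(y)(c_X)=c$.

\emph{The map $r$ is continuous.} Fix $\varphi$ and $\eta>0$, let $K=\{\gamma:|\varphi(\gamma)-c|\ge\eta\}$, a finite set, and let $p^K$ be the maximum of the constant $c$ and the functions $c+(\varphi(\gamma)-c)^+h_\gamma$, $\gamma\in K$. Then $p^K$ is continuous. Every term in the definition of $p_\varphi$ is at least $c$, and the terms with $\gamma\notin K$ are at most $c+\eta$, so $p^K\le p_\varphi\le p^K+\eta$. Hence $p_\varphi$ is a uniform limit of continuous functions. Since $q_\varphi=-p_{-\varphi}$, the function $q_\varphi$ is continuous as well.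

\emph{The map $r$ extends $\delta_X$.} At $y=\beta\in\Gamma$ we have $h_\beta(y)=1$ and $h_\gamma(y)=0$ for $\gamma\ne\beta$, so $r(y)(\varphi)=c+(\varphi(\beta)-c)^+-(\varphi(\beta)-c)^-=\varphi(\beta)$. At $y=\infty$ all $h_\gamma$ vanish and $r(y)(\varphi)=c+c-c=\varphi(\infty)$.
\end{proof}

\section{Weight preservation is uniform continuity on bounded sets}\label{sec:weight}

The substantial implication in Theorem~\ref{thm:weight} is (ii)$\Rightarrow$(iii). If (iii) fails, the witnesses live on unrelated and possibly large spaces $X_n$, while (ii) speaks only of metrizable spaces. But a witness involves just two functions $\varphi_n,\psi_n$, and pushing $\mu_n$ forward along $(\varphi_n,\psi_n)$ moves it to a thin strip around the diagonal of a square without changing the two values that matter. We stack the strips so that they converge to the diagonal. On each strip we may read either coordinate, and because the strips shrink, every one of the $2^\omega$ combined choices is a continuous function.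

\begin{proof}[Proof of Theorem~\ref{thm:weight}]
(i)$\Rightarrow$(ii). If $Z$ is infinite, then $w(FZ)=w(Z)$ is countable and $FZ$ is metrizable by (F2). If $Z$ is finite, let $Z'=Z\times[0,\omega]$, an infinite metrizable compact space, with $i:Z\to Z'$, $i(z)=(z,0)$, and the projection $\rho:Z'\to Z$. From $\rho\circ i=\mathrm{id}_Z$ we get $F\rho\circ Fi=\mathrm{id}_{FZ}$. So $Fi$ is a continuous injection of a compact space into the metrizable space $FZ'$, hence an embedding.

(ii)$\Rightarrow$(iii). Suppose that (iii) fails for some $M,\varepsilon>0$. Then for each $n\in\mathbb{N}=\{1,2,\dots\}$ there are a compact $X_n$, a functional $\mu_n\in FX_n$ and continuous $\varphi_n,\psi_n:X_n\to[-M,M]$ with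
\[
\|\varphi_n-\psi_n\|\le\tfrac1n,\qquad|\mu_n(\varphi_n)-\mu_n(\psi_n)|>\varepsilon .
\]
Let $\mathbb{N}\cup\{\infty\}$ be the one-point compactification of $\mathbb{N}$, put $1/\infty=0$, and let
\[
Z=\bigl\{(s,t,n)\in[-M,M]^2\times(\mathbb{N}\cup\{\infty\}):\ |s-t|\le 1/n\bigr\}.
\]
The function $(s,t,n)\mapsto|s-t|-1/n$ is continuous, so $Z$ is closed, hence compact and metrizable. For $S\subset\mathbb{N}$ define $\Phi_S:Z\to\mathbb{R}$ by $\Phi_S(s,t,n)=t$ if $n\in S$ and $\Phi_S(s,t,n)=s$ otherwise (in particular for $n=\infty$). For finite $n$, the $n$th slice of $Z$ is open and $\Phi_S$ is a coordinate function on it. At a point $(s_0,s_0,\infty)$ continuity follows from $|\Phi_S(s,t,n)-s_0|\le\max(|s-s_0|,|t-s_0|)$. So $\Phi_S\in C(Z)$.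

Let $j_n:X_n\to Z$, $j_n(x)=(\varphi_n(x),\psi_n(x),n)$, and $\nu_n=Fj_n(\mu_n)\in FZ$. Then $\nu_n(\Phi_S)=\mu_n(\Phi_S\circ j_n)$ equals $\mu_n(\psi_n)$ if $n\in S$ and $\mu_n(\varphi_n)$ if $n\notin S$. The evaluations $\mathrm{ev}_S:FZ\to\mathbb{R}$, $\nu\mapsto\nu(\Phi_S)$, belong to $C(FZ)$. If $S\ne T$, choose $n$ in exactly one of them; then
\[
\|\mathrm{ev}_S-\mathrm{ev}_T\|\ge|\nu_n(\Phi_S)-\nu_n(\Phi_T)|=|\mu_n(\varphi_n)-\mu_n(\psi_n)|>\varepsilon .
\]
So $C(FZ)$ contains uncountably many elements at mutual distances greater than $\varepsilon$ and is not separable. By (F5), $FZ$ is not metrizable, and (ii) fails.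

(iii)$\Rightarrow$(i). Let $X$ be infinite and let $E\subset C(X)$ be dense with $|E|=w(X)$, by (F5). By (iii) each $\mu\in FX$ is norm-continuous on $C(X)$, so it is determined by $\mu|E$. The restriction map $FX\to\mathbb{R}^E$ is thus a continuous injection of a compact space, hence an embedding, and $w(FX)\le|E|=w(X)$. Also $w(FX)\ge w(X)$, since $\delta_X$ embeds $X$ in $FX$.

Finally, $\mathrm{Lip}_k$ satisfies (iii) with $\delta=\varepsilon/k$.
\end{proof}

\section{The idea on $[0,\omega_1]$}\label{sec:idea}

We need upper and lower limits along $\kappa=\lambda^+$. For a bounded real function $h$ defined on a final segment of $\kappa$ put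
\[
\limsup h=\inf_{\gamma}\ \sup_{\xi>\gamma}h(\xi),\qquad\liminf h=\sup_{\gamma}\ \inf_{\xi>\gamma}h(\xi),
\]
where $\gamma$ ranges over that segment. Along $\kappa$, unlike along $\omega$ (consider $h(m)=1/m$), the values of $h$ eventually lie between these limits with no error term.

\begin{lemma}\label{lem:limits}
Let $h$ be a bounded real function on a final segment of $\kappa=\lambda^+$.
\begin{itemize}
\item[(A)] There is $\gamma(h)<\kappa$ with $\liminf h\le h(\xi)\le\limsup h$ for all $\xi>\gamma(h)$.
\item[(B)] For each $\eta>0$ the sets $\{\xi:h(\xi)>\limsup h-\eta\}$ and $\{\xi:h(\xi)<\liminf h+\eta\}$ are cofinal in $\kappa$.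
\end{itemize}
In particular, a bounded monotone function on $\kappa$ is eventually constant.
\end{lemma}

\begin{proof}
Since $\liminf h=-\limsup(-h)$, it suffices to treat $s^*=\limsup h$. The function $s(\gamma)=\sup_{\xi>\gamma}h(\xi)$ is nonincreasing with infimum $s^*$. Choose $\gamma_m$ with $s(\gamma_m)<s^*+1/m$ for $m\in\mathbb{N}$. By (F7), $\gamma^*=\sup_m\gamma_m<\kappa$, and $s(\gamma^*)=s^*$; this gives (A). For every $\gamma$ we have $s(\gamma)\ge s^*>s^*-\eta$, so some $\xi>\gamma$ has $h(\xi)>s^*-\eta$; this gives (B). If $h$ is nonincreasing, then $h(\gamma+1)=s(\gamma)=s^*$ for $\gamma\ge\gamma^*$, so $h=s^*$ beyond $\gamma^*$; for nondecreasing $h$ apply this to $-h$.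
\end{proof}

For the rest of this section let $X=[0,\omega_1]$. The intervals with endpoints in $X$ form a base of cardinality $\omega_1$, and the uncountably many successor ordinals are isolated, so $w(X)=\omega_1\le2^\omega$. For $\xi<\omega_1$ the set $(\xi,\omega_1]=[\xi+1,\omega_1]$ is clopen, so
\begin{equation}\label{eq:e}
e_\xi=\mathbf{1}_{(\xi,\omega_1]}\in C(X),\qquad e_\xi\ge e_\zeta\ \text{ and }\ \|e_\xi-e_\zeta\|=1\quad\text{for }\xi<\zeta<\omega_1,
\end{equation}
the distance being attained at $\xi+1$. If $X$ is an absolute $F$-valued retract, Lemma~\ref{lem:norming} with $\lambda=\omega$ gives a countable family $(\mu_i)_{i\in J}$ in $FX$ satisfying \eqref{eq:norming}, and we look for a contradiction.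

\subsection*{Order-preserving functionals}
Suppose first that each $\mu_i$ is order-preserving: $\varphi\le\psi$ implies $\mu_i(\varphi)\le\mu_i(\psi)$. Then $\xi\mapsto\mu_i(e_\xi)$ is nonincreasing and bounded by $\mu_i(0_X)$ and $\mu_i(1_X)$, so it is constant beyond some $\gamma_i<\omega_1$. For $\sup_i\gamma_i<\xi<\zeta$ the left side of \eqref{eq:norming} is $0$ for the pair $e_\xi,e_\zeta$, and the right side is $1$. This is the model argument: countably many functionals stabilize simultaneously, while the sequence $(e_\xi)$ never does.

\subsection*{Why this fails for Lipschitz functionals}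
The functions $e_\xi$ are too far apart for a Lipschitz condition to tie their values together. Given any $t:\omega_1\to[0,1]$, define $\nu(e_\xi)=t(\xi)$ and $\nu(c_X)=c$ on the set $P$ of all $e_\xi$ and all constants. Then $\nu$ is $1$-Lipschitz on $P$, by \eqref{eq:e} and because $|t(\xi)-c|\le\max(|c|,|1-c|)=\|e_\xi-c_X\|$. The formula $\mu(\varphi)=\inf_{\psi\in P}(\nu(\psi)+\|\varphi-\psi\|)$, whose right side is at least $-\|\varphi\|$, extends $\nu$ to an element of $\mathrm{Lip}_1X$. Taking for $t$ the countably many coordinates of an injection $\omega_1\to\{0,1\}^\omega$, we obtain countably many elements of $\mathrm{Lip}_1X$ that satisfy \eqref{eq:norming} for all pairs $e_\xi,e_\zeta$. So we need test functions with many small mutual distances and still some large ones. Averages of the $e_\xi$ have this property.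

\subsection*{Averages of two functions}
We show by hand that $X$ is not an absolute $\mathrm{Lip}_k$-valued retract for $k<2$. This also follows from Theorem~\ref{thm:three}(ii), but the present argument extends to all $k$. For $\alpha=(\alpha_1,\alpha_2)$ with $\alpha_1<\alpha_2<\omega_1$ let $g_\alpha=\frac12(e_{\alpha_1}+e_{\alpha_2})$, the staircase with values $0,\frac12,1$ on $[0,\alpha_1]$, $(\alpha_1,\alpha_2]$, $(\alpha_2,\omega_1]$. If $\alpha_1<\beta_1<\alpha_2<\beta_2$, then $g_\alpha-g_\beta$ is $\frac12$ on $(\alpha_1,\beta_1]\cup(\alpha_2,\beta_2]$ and $0$ elsewhere. If $\alpha_1<\alpha_2<\beta_1<\beta_2$, then $g_\alpha-g_\beta=1$ on $(\alpha_2,\beta_1]$. See Figure~\ref{fig:stairs}.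

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.7]
\fill[gray!25] (1,0) rectangle (1.7,0.5);
\fill[gray!25] (2.6,0.5) rectangle (3.3,1);
\draw[gray] (0,0)--(4.3,0);
\draw[thick] (0,0)--(1,0)--(1,0.5)--(2.6,0.5)--(2.6,1)--(4.3,1);
\draw[thick,dashed] (1,0)--(1.7,0)--(1.7,0.5) (2.6,0.5)--(3.3,0.5)--(3.3,1);
\node[below] at (1,0) {$\alpha_1$}; \node[below] at (1.7,0) {$\beta_1$};
\node[below] at (2.6,0) {$\alpha_2$}; \node[below] at (3.3,0) {$\beta_2$};
\node[below] at (4.3,0) {$\omega_1$};
\begin{scope}[xshift=5.5cm]
\fill[gray!25] (0.8,0)--(0.8,0.5)--(1.5,0.5)--(1.5,1)--(3.5,1)--(3.5,0.5)--(2.8,0.5)--(2.8,0)--cycle;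
\draw[gray] (0,0)--(4.3,0);
\draw[thick] (0,0)--(0.8,0)--(0.8,0.5)--(1.5,0.5)--(1.5,1)--(4.3,1);
\draw[thick,dashed] (0.8,0)--(2.8,0)--(2.8,0.5)--(3.5,0.5)--(3.5,1);
\node[below] at (0.8,0) {$\alpha_1$}; \node[below] at (1.5,0) {$\alpha_2$};
\node[below] at (2.8,0) {$\beta_1$}; \node[below] at (3.5,0) {$\beta_2$};
\node[below] at (4.3,0) {$\omega_1$};
\end{scope}
\end{tikzpicture}
\caption{Two staircases on $[0,\omega_1]$, each rising from $0$ to $1$ in two steps of height $\frac12$: $g_\alpha$ (solid) steps up after $\alpha_1,\alpha_2$, and $g_\beta$ (dashed where it differs) steps up after $\beta_1,\beta_2$. The shaded gap has height at most $\frac12$ when the pairs interlace (left) and reaches height $1$ when they are separated (right).}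
\label{fig:stairs}
\end{figure}

Let $\mu_i\in\mathrm{Lip}_kX$ and $f_i(\alpha)=\mu_i(g_\alpha)$. Then $|f_i|\le k$, and $f_i$ changes by at most $k/2$ between interlacing pairs. In place of the eventual value used for order-preserving functionals, we take iterated limits:
\[
U_i(\alpha_1)=\limsup_{\xi}f_i(\alpha_1,\xi),\quad L_i(\alpha_1)=\liminf_{\xi}f_i(\alpha_1,\xi),\quad b_i=\limsup U_i,\quad a_i=\liminf L_i .
\]

\emph{Step 1: $b_i-a_i\le k/2$.} Fix $i$ and $\eta>0$. By (B), used four times, choose $\alpha_1$ with $L_i(\alpha_1)<a_i+\eta$, then $\beta_1>\alpha_1$ with $U_i(\beta_1)>b_i-\eta$, then $\alpha_2>\beta_1$ with $f_i(\alpha)<L_i(\alpha_1)+\eta$, then $\beta_2>\alpha_2$ with $f_i(\beta)>U_i(\beta_1)-\eta$. The pairs interlace, so $b_i-a_i-4\eta<f_i(\beta)-f_i(\alpha)\le k/2$.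

\emph{Step 2: pairs chosen far enough out land in $[a_i,b_i]$ for all $i$ at once.} Given $\gamma<\omega_1$, apply (A) to the countably many functions $U_i,L_i$ to find $\alpha_1>\gamma$ with $a_i\le L_i(\alpha_1)$ and $U_i(\alpha_1)\le b_i$ for all $i$. Apply (A) to the functions $\xi\mapsto f_i(\alpha_1,\xi)$ to find $\alpha_2>\alpha_1$ with $L_i(\alpha_1)\le f_i(\alpha)\le U_i(\alpha_1)$ for all $i$.

Take one such pair $\alpha$ and then another, $\beta$, with $\beta_1>\alpha_2$. Then $\sup_i|\mu_i(g_\alpha)-\mu_i(g_\beta)|\le k/2<1=\|g_\alpha-g_\beta\|$, contrary to \eqref{eq:norming}.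

The two steps divide the labor. Step~1 handles one index at a time, and since (B) lets each coordinate be chosen as late as we like, the two pairs can be made to interlace. Step~2 handles all indices together and needs only that countably many bounds $\gamma(h)$ have a common bound below $\omega_1$.

\section{Interlacing tuples of ordinals}\label{sec:lemma}

For $\kappa=\lambda^+$ let $[\kappa]^n$ be the set of increasing $n$-tuples $\alpha=(\alpha_1<\dots<\alpha_n)$ of ordinals below $\kappa$; the set $[\kappa]^0$ consists of the empty tuple. The computation above is the case $n=2$ of the following lemma.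

\begin{lemma}\label{lem:interlace}
Let $\lambda$ be an infinite cardinal, $\kappa=\lambda^+$, $n\ge1$, $\varepsilon\ge0$, and let $J$ be a set with $|J|\le\lambda$. Let $f_i:[\kappa]^n\to\mathbb{R}$ $(i\in J)$ be bounded functions such that
\begin{equation}\label{eq:interlace}
|f_i(\alpha)-f_i(\beta)|\le\varepsilon\qquad\text{whenever}\qquad\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n .
\end{equation}
Then there are $\alpha_1<\dots<\alpha_n<\beta_1<\dots<\beta_n<\kappa$ with $|f_i(\alpha)-f_i(\beta)|\le\varepsilon$ for all $i\in J$.
\end{lemma}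

\begin{proof}
For $i\in J$ define $U_i^j,L_i^j:[\kappa]^j\to\mathbb{R}$ by downward recursion on $j$: put $U_i^n=L_i^n=f_i$ and, for $j=n,\dots,1$,
\begin{align*}
U_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})&=\limsup_{\xi}U_i^j(\alpha_1,\dots,\alpha_{j-1},\xi),\\
L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})&=\liminf_{\xi}L_i^j(\alpha_1,\dots,\alpha_{j-1},\xi),
\end{align*}
where $\xi$ runs over the final segment above $\alpha_{j-1}$. Any bound for $|f_i|$ is a bound for all these functions, so Lemma~\ref{lem:limits} applies at each stage. Let $b_i=U_i^0$ and $a_i=L_i^0$, which are real numbers.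

\emph{Claim 1: $b_i-a_i\le\varepsilon$ for each $i$.} Fix $i$ and $\eta>0$. Choose $\alpha_1,\beta_1,\alpha_2,\dots,\alpha_n,\beta_n$ in this order, each larger than all ordinals chosen before, such that for $j=1,\dots,n$
\[
L_i^j(\alpha_1,\dots,\alpha_j)<L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1})+\eta,\qquad
U_i^j(\beta_1,\dots,\beta_j)>U_i^{j-1}(\beta_1,\dots,\beta_{j-1})-\eta .
\]
Each choice is possible because, by (B), the set of admissible values is cofinal. Adding the inequalities over $j$ gives $f_i(\alpha)<a_i+n\eta$ and $f_i(\beta)>b_i-n\eta$. By \eqref{eq:interlace}, $b_i-a_i<\varepsilon+2n\eta$. Let $\eta\to0$.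

\emph{Claim 2: for each $\gamma<\kappa$ there is $\alpha\in[\kappa]^n$ with $\alpha_1>\gamma$ and $a_i\le f_i(\alpha)\le b_i$ for all $i\in J$.} Put $\alpha_0=\gamma$ and suppose that $\alpha_1,\dots,\alpha_{j-1}$ are chosen. Apply (A) to the functions $\xi\mapsto U_i^j(\alpha_1,\dots,\alpha_{j-1},\xi)$ and $\xi\mapsto L_i^j(\alpha_1,\dots,\alpha_{j-1},\xi)$, $i\in J$. There are at most $\lambda$ of them, so by (F7) some $\alpha_j<\kappa$ exceeds $\alpha_{j-1}$ and all the ordinals $\gamma(h)$ from (A). Then for all $i\in J$
\[
U_i^j(\alpha_1,\dots,\alpha_j)\le U_i^{j-1}(\alpha_1,\dots,\alpha_{j-1}),\qquad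
L_i^j(\alpha_1,\dots,\alpha_j)\ge L_i^{j-1}(\alpha_1,\dots,\alpha_{j-1}).
\]
After $n$ steps, $f_i(\alpha)=U_i^n(\alpha)\le U_i^0=b_i$ and $f_i(\alpha)=L_i^n(\alpha)\ge L_i^0=a_i$.

Apply Claim~2 with $\gamma=0$ to get $\alpha$, and then with $\gamma=\alpha_n$ to get $\beta$. For each $i$, both $f_i(\alpha)$ and $f_i(\beta)$ lie in $[a_i,b_i]$, which has length at most $\varepsilon$ by Claim~1.
\end{proof}

\begin{remark}
The bound $|J|\le\lambda$, used only in Claim~2, cannot be relaxed. Let $n\ge2$, $J=\kappa$ and $f_i(\alpha)=\frac1n|\{j:\alpha_j\le i\}|$. Then \eqref{eq:interlace} holds with $\varepsilon=1/n$, but $\alpha_n<\beta_1$ gives $f_{\alpha_n}(\alpha)-f_{\alpha_n}(\beta)=1$. The same functions show that for an arbitrary pair of separated tuples nothing better than $n\varepsilon$ follows from \eqref{eq:interlace}. The lemma gains the factor $n$ by choosing the pair.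
\end{remark}

\section{Long monotone sequences in $C(X)$}\label{sec:proof}

On $[0,\omega_1]$ we used three properties of the functions \eqref{eq:e}: they decrease, they take values in $I$, and their mutual distances are bounded below. The last two come for free from the length of the sequence.

\begin{lemma}\label{lem:normal}
If $C(X)$ contains a strictly monotone sequence of length $\kappa=\lambda^+$, then there are $\sigma>0$ and continuous $e_\xi:X\to I$ $(\xi<\kappa)$ with $e_\xi\ge e_\zeta$ and $\|e_\xi-e_\zeta\|\ge\sigma$ for all $\xi<\zeta<\kappa$.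
\end{lemma}

\begin{proof}
Changing signs if necessary, let $(e_\xi)_{\xi<\kappa}$ be strictly decreasing. The sets $\{\xi:\min e_\xi\ge-m\}$, $m\in\mathbb{N}$, cover $\kappa$, so one of them is cofinal by (F7). For this $m$ and any $\xi$, take $\zeta>\xi$ in the set; then $e_\xi\ge e_\zeta\ge-m$. Also $e_\xi\le e_0\le\|e_0\|$. Replacing $e_\xi$ by $(e_\xi+m)/(m+\|e_0\|)$, we may assume that all $e_\xi$ map into $I$. The sets $T_m=\{\xi:\|e_\xi-e_{\xi+1}\|\ge1/m\}$ cover $\kappa$ because $e_\xi\ne e_{\xi+1}$, so some $T_m$ is cofinal; put $\sigma=1/m$. If $\xi<\zeta$ lie in $T_m$, then $e_\xi-e_\zeta\ge e_\xi-e_{\xi+1}\ge0$, so $\|e_\xi-e_\zeta\|\ge\sigma$. Reindex $(e_\xi)_{\xi\in T_m}$ by $\kappa$ in increasing order.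
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Let $\kappa=\lambda^+$ and take $\sigma$ and $(e_\xi)_{\xi<\kappa}$ from Lemma~\ref{lem:normal}. For $\alpha\in[\kappa]^n$ let $g_\alpha=\frac1n\sum_{j=1}^ne_{\alpha_j}$, a continuous function $X\to I$.

\emph{Interlacing tuples give close averages.} Let $\alpha_1<\beta_1<\dots<\alpha_n<\beta_n$. From $e_{\alpha_j}\ge e_{\beta_j}$ we get $g_\alpha\ge g_\beta$. From $e_{\beta_j}\ge e_{\alpha_{j+1}}$ for $j<n$ and $e_{\beta_n}\ge0$ we get $\sum_{j=1}^ne_{\beta_j}\ge\sum_{j=2}^ne_{\alpha_j}$. Hence $0\le g_\alpha-g_\beta\le\frac1ne_{\alpha_1}$ and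
\begin{equation}\label{eq:close}
\|g_\alpha-g_\beta\|\le1/n .
\end{equation}

\emph{Separated tuples give distant averages.} Let $\alpha_n<\beta_1$. Then $g_\alpha\ge e_{\alpha_n}$ and $g_\beta\le e_{\beta_1}$, so $g_\alpha-g_\beta\ge e_{\alpha_n}-e_{\beta_1}\ge0$ and
\begin{equation}\label{eq:far}
\|g_\alpha-g_\beta\|\ge\sigma .
\end{equation}
The bound \eqref{eq:close} tends to $0$ as $n$ grows, while \eqref{eq:far} does not depend on $n$.

Suppose that $F$ satisfies condition (iii) of Theorem~\ref{thm:weight} and that $X$ is an absolute $F$-valued retract. Let $(\mu_i)_{i\in J}$, $|J|\le\lambda$, be as in Lemma~\ref{lem:norming}. Let $\delta>0$ be given by (iii) for $M=1$ and $\varepsilon=\sigma/2$, fix $n\ge1/\delta$, and put $f_i(\alpha)=\mu_i(g_\alpha)$ for $\alpha\in[\kappa]^n$.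

Each $f_i$ is bounded: the functions $\frac{m}{n}g_\alpha$, $0\le m\le n$, have norm at most $1$, and consecutive ones are at distance at most $1/n\le\delta$, so (iii) applied $n$ times gives $|\mu_i(g_\alpha)-\mu_i(0_X)|\le n\varepsilon$. By \eqref{eq:close} and (iii), condition \eqref{eq:interlace} holds with $\varepsilon=\sigma/2$. Lemma~\ref{lem:interlace} yields $\alpha,\beta\in[\kappa]^n$ with $\alpha_n<\beta_1$ and $|\mu_i(g_\alpha)-\mu_i(g_\beta)|\le\sigma/2$ for all $i\in J$. By \eqref{eq:norming}, $\|g_\alpha-g_\beta\|\le\sigma/2$, which contradicts \eqref{eq:far}.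
\end{proof}

The hypothesis $w(X)\le2^\lambda$ enters only through Lemma~\ref{lem:norming}, where it keeps $|J|$ below the length $\lambda^+$ of the sequence. Monotonicity gives \eqref{eq:close} and \eqref{eq:far}. Condition (iii) is used with one $\delta$ for all $\mu_i$, which allows one $n$ to serve the whole family; for $F=W$ this condition and the conclusion both fail.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X=[0,\omega_1]$ has weight $\omega_1\le2^\omega$, and the sequence \eqref{eq:e} is strictly decreasing of length $\omega_1=\omega^+$. Theorem~\ref{thm:obstruction} with $\lambda=\omega$ applies to every weight-preserving $F$, and each $\mathrm{Lip}_k$ is weight-preserving by Theorem~\ref{thm:weight}.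
\end{proof}

For $\mathrm{Lip}_3$ the numbers are explicit. Here $\sigma=1$; take $n=4$. Interlacing tuples give $|f_i(\alpha)-f_i(\beta)|\le\frac34$ by \eqref{eq:close}, and Lemma~\ref{lem:interlace} with \eqref{eq:norming} produces separated tuples with $1=\|g_\alpha-g_\beta\|\le\frac34$. For $\mathrm{Lip}_k$ any $n>k$ works in the same way.

We finish with two further applications. Recall that $\beta\omega\setminus\omega$ is the compact space of free ultrafilters on $\omega$, with the base of clopen sets $A^*=\{u:A\in u\}$, $A\subset\omega$. We have $A^*\ne\emptyset$ exactly when $A$ is infinite, and $A^*\setminus B^*=(A\setminus B)^*$.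

\begin{corollary}\label{cor:ordinals}
\begin{itemize}
\item[(i)] For an ordinal $\theta$ the following are equivalent: \textup{(a)} $[0,\theta]$ is an absolute $F$-valued retract for some weight-preserving $F\subset\overline{V}$; \textup{(b)} $\theta<\omega_1$; \textup{(c)} $[0,\theta]$ is an absolute $\mathrm{Lip}_1$-valued retract.
\item[(ii)] The space $\beta\omega\setminus\omega$ is not an absolute $F$-valued retract for any weight-preserving $F\subset\overline{V}$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) If $\theta<\omega_1$, the countably many intervals of $[0,\theta]$ form a base, so $[0,\theta]$ is metrizable by (F2), and Theorem~\ref{thm:three}(i) gives (c). Since $\mathrm{Lip}_1$ is weight-preserving, (c) implies (a). If $\theta\ge\omega_1$, the set $[0,\omega_1]$ is clopen in $[0,\theta]$, and $x\mapsto\min(x,\omega_1)$ is the identity on it and constant on its complement, so it is a retraction onto $[0,\omega_1]$. By Lemma~\ref{lem:retract} and Theorem~\ref{thm:main}, (a) fails.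

(ii) The base $\{A^*:A\subset\omega\}$ shows that the weight is at most $2^\omega$. We construct infinite sets $B_\xi\subset\omega$, $\xi<\omega_1$, such that $B_\zeta\setminus B_\xi$ is finite and $B_\xi\setminus B_\zeta$ is infinite for $\xi<\zeta$. Let $B_0=\omega$. Given $B_\xi$ for $\xi<\zeta$, where $0<\zeta<\omega_1$, list the ordinals below $\zeta$ as $\xi_1,\xi_2,\dots$, with repetitions if $\zeta$ is finite. Each $B_{\xi_1}\cap\dots\cap B_{\xi_m}$ is infinite, because it contains all but finitely many elements of the set with the largest index. Choose $b_1<b_2<\cdots$ with $b_m\in B_{\xi_1}\cap\dots\cap B_{\xi_m}$ and put $B_\zeta=\{b_2,b_4,\dots\}$. Each $B_{\xi_l}$ contains $b_m$ for all $m\ge l$, so $B_\zeta\setminus B_{\xi_l}$ is finite, and $B_{\xi_l}\setminus B_\zeta$ contains $b_m$ for all odd $m\ge l$.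

For $\xi<\zeta$ we get $B_\zeta^*\setminus B_\xi^*=\emptyset$ and $B_\xi^*\setminus B_\zeta^*\ne\emptyset$. The indicator functions of the clopen sets $B_\xi^*$ form a strictly decreasing sequence of length $\omega_1$, and Theorem~\ref{thm:obstruction} applies with $\lambda=\omega$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BR} Taras Banakh and Taras Radul, \emph{$F$-Dugundji spaces, $F$-Milutin spaces and absolute $F$-valued retracts}, arXiv:1401.2319 (2014).
\end{thebibliography}
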